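\title{Normalized Jack polynomials and weak dominance}

\begin{abstract}
Let $P_\lambda(x;\tau)$ be the Jack polynomial in $n$ variables with parameter $\tau=1/\alpha$, and let $\Omega_\lambda(x;\tau)=P_\lambda(x;\tau)/P_\lambda(\mathbf 1;\tau)$. We prove that, for each $\tau_0\in[0,\infty]$, the inequality $\Omega_\lambda(x;\tau_0)\ge\Omega_\mu(x;\tau_0)$ holds on $[1,\infty)^n$ if and only if $\lambda$ weakly dominates $\mu$, and that in this case, for each $x\in[1,\infty)^n$, the difference $\Omega_\lambda-\Omega_\mu$ is a quotient of polynomials in $\tau$ with nonnegative coefficients. The proof writes $\Omega_\lambda(x;\tau)=\mathbb E\,e^{\langle\lambda,Y\rangle}$ for a random vector $Y$ built from an interlacing array, and shows that this Laplace transform is a symmetric function of $\lambda+\tau\delta$. We also treat strictness, the behavior at the diagonal, uniform denominators, the domains $(0,\infty)^n$ and $(0,1]^n$, and log-convexity in $\lambda$.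
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Fix $n\ge1$, and let $x=(x_1,\dots,x_n)$ and $\mathbf 1=(1,\dots,1)$. A partition is an integer vector $\lambda=(\lambda_1\ge\dots\ge\lambda_n\ge0)$; we write $|\lambda|=\sum_i\lambda_i$, $\ell(\lambda)$ for the number of nonzero parts, and $\lambda'_j=\#\{i:\lambda_i\ge j\}$. For partitions $\lambda,\mu$, or more generally for weakly decreasing vectors in $\mathbb R^n$, put
\[
c_k=\sum_{i\le k}(\lambda_i-\mu_i)\qquad(1\le k\le n).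
\]
We say that $\lambda$ \emph{weakly dominates} $\mu$ if $c_1,\dots,c_n\ge0$; no relation between $|\lambda|$ and $|\mu|$ is assumed. If moreover $c_n=0$, we write $\lambda\ge\mu$; this is the dominance order, and $\lambda>\mu$ means $\lambda\ge\mu$ and $\lambda\neq\mu$.

Let $m_\lambda$ be the sum of the distinct monomials $x^\beta$ with $\beta$ a rearrangement of $\lambda$, let $e_k$ and $p_k$ be the elementary symmetric polynomials and the power sums, and let $e_\rho=\prod_je_{\rho_j}$, $p_\rho=\prod_jp_{\rho_j}$. Let $\mathbb F=\mathbb Q(\tau)$ and $\alpha=1/\tau$. On symmetric functions in infinitely many variables over $\mathbb F$ consider the scalar product $\langle p_\rho,p_\sigma\rangle=\delta_{\rho\sigma}z_\rho\alpha^{\ell(\rho)}$, where $z_\rho=\prod_i i^{k_i}k_i!$ if $\rho$ has $k_i$ parts equal to $i$. The Jack functions are the orthogonal family of the form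
\begin{equation}\label{eq:jack}
P_\lambda=m_\lambda+\sum_{\nu<\lambda}u_{\lambda\nu}(\tau)\,m_\nu ,
\end{equation}
denoted $P^{(\alpha)}_\lambda$ in \cite{Mac}, and the Jack polynomial $P_\lambda(x;\tau)$ is obtained by setting $x_{n+1}=x_{n+2}=\dots=0$. The value $\tau=1$ gives the Schur polynomial $s_\lambda$, and $\tau=1/2$ gives the zonal polynomial. The coefficients $u_{\lambda\nu}(\tau)$ are finite and nonnegative at every $\tau\in[0,\infty]$, the value at $\infty$ being a limit, and $P_\lambda(x;0)=m_\lambda$, $P_\lambda(x;\infty)=e_{\lambda'}$ (Lemma~\ref{lem:coeff}). In particular $P_\lambda(\mathbf 1;\tau)>0$, and the normalized polynomial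
\[
\Omega_\lambda(x;\tau)=\frac{P_\lambda(x;\tau)}{P_\lambda(\mathbf 1;\tau)}
\]
is a weighted average of monomials of degree $|\lambda|$. When is one such average larger than another? Throughout, we write
\[
\Delta_x(\tau)=\Omega_\lambda(x;\tau)-\Omega_\mu(x;\tau),
\]
and we call $x$ \emph{constant} if it is a multiple of $\mathbf 1$.

Two families of test points suggest the answer. At a constant point, $\Delta_{t\mathbf 1}=t^{|\lambda|}-t^{|\mu|}$. If the sizes differ, this changes sign at $t=1$, so one must restrict the domain; we take $[1,\infty)^n$. At the point with $k$ entries $t$ and $n-k$ entries $1$, $\Omega_\lambda$ grows like $t^{\lambda_1+\dots+\lambda_k}$, so $\Delta_x\ge0$ on $[1,\infty)^n$ forces weak dominance. Conversely, with $\epsilon_1,\dots,\epsilon_n$ the standard basis of $\mathbb R^n$,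
\[
\lambda-\mu=\sum_{k<n}c_k(\epsilon_k-\epsilon_{k+1})+c_n\epsilon_n ,
\]
so weak dominance says that $\lambda$ arises from $\mu$ by moves that spread the exponent out and moves that raise its last entry. One expects the first kind of move to increase a symmetric average by convexity, and the second kind to increase it because $x_i\ge1$. For example, for $n=2$ one has $P_{(2,0)}=x_1^2+x_2^2+\frac{2\tau}{1+\tau}x_1x_2$ (see Section~\ref{sec:two}) and $P_{(1,1)}=x_1x_2$, so
\begin{equation}\label{eq:example}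
\Omega_{(2,0)}-\Omega_{(1,1)}=\frac{(1+\tau)(x_1-x_2)^2}{2+4\tau},\qquad
\Omega_{(1,0)}-\Omega_{(0,0)}=\frac{x_1+x_2}{2}-1 .
\end{equation}
For $x\in[1,\infty)^2$ these differences are nonnegative for a visible reason: they lie in the cone
\[
\mathbb F^{\mathbb R}_{\ge0}=\{f/g\;:\;f\in\mathbb R_{\ge0}[\tau],\ g\in\mathbb Z_{\ge0}[\tau]\setminus\{0\}\}.
\]
For $\tau=1$, Khare and Tao showed that $\lambda$ weakly dominates $\mu$ if and only if $s_\lambda(x)/s_\lambda(\mathbf 1)\ge s_\mu(x)/s_\mu(\mathbf 1)$ on $[1,\infty)^n$. The problem that we address, taken from Chen and Sahi \cite{CS}, asks whether the same holds for every value of $\tau$, and whether the difference then always lies in $\mathbb F^{\mathbb R}_{\ge0}$. The answer is yes.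

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $\lambda,\mu$ be partitions with at most $n$ parts, and fix $\tau_0\in[0,\infty]$. The following statements are equivalent.
\begin{enumerate}
\item[(1)] $\lambda$ weakly dominates $\mu$.
\item[(2)] For each $x\in[1,\infty)^n$, the rational function $\Delta_x(\tau)$ of $\tau$ lies in $\mathbb F^{\mathbb R}_{\ge0}$.
\item[(3)] $\Delta_x(\tau_0)\ge0$ for all $x\in[1,\infty)^n$.
\end{enumerate}
Moreover, if \textup{(1)} holds, $\lambda\ne\mu$, and $x\in[1,\infty)^n$ is not constant, then $\Delta_x(\tau)>0$ for all $\tau\in(0,\infty)$.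
\end{theorem}

The second theorem collects refinements; it is not used in the proof of the first.

\begin{theorem}\label{thm:more}
Let $\lambda,\mu$ be partitions with at most $n$ parts.
\begin{enumerate}
\item[(a)] \emph{Strictness on $[0,\infty]$.} If $\lambda$ weakly dominates $\mu$, $\lambda\ne\mu$, and $x\in[1,\infty)^n$ is not constant, then $\Delta_x(\tau_0)>0$ for all $\tau_0\in[0,\infty]$. If moreover $|\lambda|=|\mu|$, this holds for all non-constant $x\in(0,\infty)^n$.
\item[(b)] \emph{Behavior at the diagonal.} If $|\lambda|=|\mu|$, $n\ge2$, and $x=t\mathbf 1+\eta$ with $t>0$ and $\sum_i\eta_i=0$, then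
\[
\Delta_x(\tau)=q(\tau)\,t^{|\lambda|-2}\sum_i\eta_i^2+O(\|\eta\|^3),\qquad
q(\tau)=\frac{\sum_i(\lambda_i^2-\mu_i^2)+2\tau\sum_{k<n}c_k}{2(n-1)(1+n\tau)} .
\]
\item[(c)] \emph{Uniform denominators.} Let $\lambda$ weakly dominate $\mu$, and let $C\subset[1,\infty)^n$ be compact (or $C\subset(0,\infty)^n$ compact, if $|\lambda|=|\mu|$). There is one $g\in\mathbb Z_{\ge0}[\tau]\setminus\{0\}$ with $g\,\Delta_x\in\mathbb R_{\ge0}[\tau]$ for all $x\in C$.
\item[(d)] \emph{Other domains.} For each $\tau_0\in[0,\infty]$ the following are equivalent: $\lambda\ge\mu$ in dominance order (so $|\lambda|=|\mu|$); $\Delta_x\in\mathbb F^{\mathbb R}_{\ge0}$ for all $x\in(0,\infty)^n$; $\Delta_x(\tau_0)\ge0$ for all $x\in(0,\infty)^n$. Likewise, the following are equivalent: $\sum_{i\ge k}\lambda_i\le\sum_{i\ge k}\mu_i$ for all $k$; $\Delta_x\in\mathbb F^{\mathbb R}_{\ge0}$ for all $x\in(0,1]^n$; $\Delta_x(\tau_0)\ge0$ for all $x\in(0,1]^n$.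
\item[(e)] \emph{Log-convexity.} If $\lambda^{(1)},\dots,\lambda^{(J)},\nu$ are partitions, $\theta_j\ge0$, $\sum_j\theta_j=1$, and $\sum_j\theta_j\lambda^{(j)}$ weakly dominates $\nu$, then $\Omega_\nu\le\prod_j\Omega_{\lambda^{(j)}}^{\theta_j}$ on $[1,\infty)^n$ for every $\tau_0\in[0,\infty]$.
\end{enumerate}
\end{theorem}

\subsection*{Plan of the proof}
We fix $x$ and study $\Omega_\lambda(x;\tau)$ as a function of the exponent $\lambda$. Section~\ref{sec:laplace} isolates the mechanism: a Laplace transform $\mathbb E\,e^{\langle r-\rho,Y\rangle}$ that is symmetric in $r$ is monotone in the required sense. After the background in Section~\ref{sec:jack}, Section~\ref{sec:two} carries out the argument by hand for $n=2$. Sections~\ref{sec:step} and \ref{sec:array} construct $Y$ for general $n$, Section~\ref{sec:symmetry} proves the symmetry, and Sections~\ref{sec:main} and \ref{sec:more} prove the two theorems.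

We write $\langle\cdot,\cdot\rangle$ for the standard inner product on $\mathbb R^n$, $\delta=(n-1,\dots,1,0)$, $V(x)=\prod_{i<j}(x_i-x_j)$, $\Pi(x)$ for the product of the entries of a vector $x$, and $E=\sum_ix_i\partial_i$. Summation by parts is used in the form
\begin{equation}\label{eq:abel}
\langle v,z\rangle=\sum_{k<n}(v_1+\dots+v_k)(z_k-z_{k+1})+(v_1+\dots+v_n)z_n .
\end{equation}

\section{Symmetric Laplace transforms and the case $\tau=0$}\label{sec:laplace}

\begin{lemma}\label{lem:laplace}
Let $Y$ be a bounded random vector in $\mathbb R^n$, let $\rho\in\mathbb R^n$, and let $\Phi(r)=\mathbb E\,e^{\langle r-\rho,Y\rangle}$ for $r\in\mathbb R^n$, so that $\partial_k\Phi(r)=\mathbb E\,[Y_ke^{\langle r-\rho,Y\rangle}]$.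
\begin{enumerate}
\item[(a)] $\Phi(r+v)-\Phi(r)\ge\langle v,\nabla\Phi(r)\rangle$, with strict inequality if $\mathbb P(\langle v,Y\rangle\ne0)>0$.
\item[(b)] Suppose that $\Phi$ is a symmetric function of $r$. If $r_k\ge r_{k+1}$, then $\partial_k\Phi(r)\ge\partial_{k+1}\Phi(r)$, with strict inequality if $r_k>r_{k+1}$ and $\mathbb P(Y_k\neq Y_{k+1})>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $Y$ is bounded, we may differentiate under the expectation. For (a), multiply the inequality $e^{\langle v,Y\rangle}\ge1+\langle v,Y\rangle$, which is strict where $\langle v,Y\rangle\neq0$, by $e^{\langle r-\rho,Y\rangle}$ and take expectations. For (b), let $h(s)=\Phi(r+s(\epsilon_k-\epsilon_{k+1}))$. Then $h''(s)$ is the expectation of $(Y_k-Y_{k+1})^2$ times a positive factor, so $h'$ is nondecreasing, and increasing if $\mathbb P(Y_k\ne Y_{k+1})>0$. Exchanging the coordinates $k$ and $k+1$ shows $h(s)=h(2s_0-s)$ with $s_0=-(r_k-r_{k+1})/2\le0$. Hence $h'(s_0)=0$, and $h'(0)=(\partial_k-\partial_{k+1})\Phi(r)\ge0$,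 strictly under the stated conditions.
\end{proof}

At $\tau=0$ a representation of this kind is immediate.

\begin{proposition}\label{prop:zero}
Theorem~\ref{thm:more}(a) holds for $\tau_0=0$.
\end{proposition}

\begin{proof}
Let $\sigma$ be a uniformly random permutation, $Y_i=\log x_{\sigma(i)}$ and $\rho=0$. Then $\Phi(r)=\frac1{n!}\sum_\sigma\prod_ix_{\sigma(i)}^{r_i}$ is symmetric, and $\Phi(\lambda)=m_\lambda(x)/m_\lambda(\mathbf 1)=\Omega_\lambda(x;0)$, because each monomial of $m_\lambda$ occurs equally often in the sum. Let $v=\lambda-\mu$. By Lemma~\ref{lem:laplace}(a) and \eqref{eq:abel},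
\[
\Phi(\lambda)-\Phi(\mu)\ge\sum_{k<n}c_k(\partial_k-\partial_{k+1})\Phi(\mu)+c_n\,\partial_n\Phi(\mu),
\]
and the sum over $k<n$ is nonnegative by Lemma~\ref{lem:laplace}(b). If $c_n>0$, we are in the case $x\in[1,\infty)^n$, $x\neq\mathbf 1$; then $Y_n\ge0$ and $\mathbb P(Y_n>0)>0$, so the last term is positive. If $c_n=0$, the last term vanishes for any $x\in(0,\infty)^n$, and we show that the inequality is strict. As $v\ne0$ has sum $0$, there are $i,j$ with $v_i\ne v_j$, and there is $\sigma$ with $x_{\sigma(i)}\neq x_{\sigma(j)}$. Exchanging the values $\sigma(i),\sigma(j)$ changes $\langle v,Y\rangle$ by $\pm(v_i-v_j)(Y_i-Y_j)\ne0$, so $\langle v,Y\rangle$ is not identically zero.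
\end{proof}

For $\tau>0$ we need a random vector $Y$, depending on $x$ and $\tau$ but not on $\lambda$, with $\Omega_\lambda=\mathbb E\,e^{\langle\lambda,Y\rangle}$; a shift $\rho$ that makes $\Phi$ symmetric; and the sign of $Y_n$.

\section{Jack polynomials as eigenfunctions}\label{sec:jack}

We work with differential operators instead of the scalar product. For a real or formal parameter $\theta$ let
\[
D_\theta=D^{(n)}_\theta=\sum_ix_i^2\partial_i^2+2\theta\sum_{i\ne l}\frac{x_i^2}{x_i-x_l}\,\partial_i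
=\sum_ix_i^2\partial_i^2+2\theta\sum_{i<l}T_{il},\qquad T_{il}=\frac{x_i^2\partial_i-x_l^2\partial_l}{x_i-x_l}.
\]
The following fact is due to Stanley (1989); see also \cite[Ch.~VI]{Mac}.

\begin{proposition}\label{prop:D}
$D^{(n)}_\tau P_\lambda=\gamma_n(\lambda)P_\lambda$, where $\gamma_n(\lambda)=\sum_i\lambda_i(\lambda_i-1)+2\tau\sum_i(n-i)\lambda_i$.
\end{proposition}

\begin{lemma}\label{lem:matrix}
\begin{enumerate}
\item[(a)] $D_\tau m_\kappa=\gamma_n(\kappa)m_\kappa+2\tau\sum_{\nu<\kappa}d_{\kappa\nu}m_\nu$ with $d_{\kappa\nu}\in\mathbb Z_{\ge0}$ independent of $\tau$.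
\item[(b)] If $|\lambda|=|\nu|$, then $\gamma_n(\lambda)-\gamma_n(\nu)=A+2\tau B$ with $A=\sum_i(\lambda_i^2-\nu_i^2)$ and $B=\sum_{k<n}\sum_{i\le k}(\lambda_i-\nu_i)$. If $\nu<\lambda$, then $A$ and $B$ are positive integers.
\item[(c)] $e_{\nu'}=m_\nu+\sum_{\kappa<\nu}a_{\nu\kappa}m_\kappa$ with $a_{\nu\kappa}\in\mathbb Z_{\geq0}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The second-order part multiplies $m_\kappa$ by $\sum_i\kappa_i(\kappa_i-1)$. For $T_{il}$, group the monomials of $m_\kappa$ into orbits under the exchange of $x_i$ and $x_l$. We have $T_{il}(x_i^ax_l^a)=a\,x_i^ax_l^a$, and for $a>b$, dividing $a\,x_i^bx_l^b(x_i^{a-b+1}-x_l^{a-b+1})-b\,x_i^{b+1}x_l^{b+1}(x_i^{a-b-1}-x_l^{a-b-1})$ by $x_i-x_l$ gives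
\[
T_{il}(x_i^ax_l^b+x_i^bx_l^a)=a\,(x_i^ax_l^b+x_i^bx_l^a)+(a-b)\sum_{0<j<a-b}x_i^{a-j}x_l^{b+j}.
\]
So each monomial $x^\beta$ of $m_\kappa$ is reproduced with the factor $\sum_{i<l}\max(\beta_i,\beta_l)=\sum_i(n-i)\kappa_i$. The exponent of a new monomial is a convex combination of two rearrangements of $\kappa$, so any $k$ of its entries sum to at most $\kappa_1+\dots+\kappa_k$, and its sum of squares is less than that of $\kappa$. Thus it rearranges to some $\nu<\kappa$.

(b) The formula for $B$ is \eqref{eq:abel} with $z=\delta$. If $\nu<\lambda$, the terms of $B$ are nonnegative and not all zero. Also $A=\sum_i(\lambda_i-\nu_i)^2+2\langle\lambda-\nu,\nu\rangle$, and $\langle\lambda-\nu,\nu\rangle\ge0$ by \eqref{eq:abel}.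

(c) A monomial of $\prod_je_{\nu'_j}$ chooses $\nu'_j$ variables for each $j$, so any $k$ variables have total exponent at most $\sum_j\min(k,\nu'_j)=\nu_1+\dots+\nu_k$. For $x^\nu$ equality holds for the first $k$ variables and all $k$, which forces the choice $x_1,\dots,x_{\nu'_j}$ for each $j$.
\end{proof}

Let $\mathcal R$ be the set of quotients $f/g$ with $f,g\in\mathbb Z_{\ge0}[\tau]$, $g(0)>0$ and $\deg f\le\deg g$. It is closed under sums and products, and its elements are continuous functions from $[0,\infty]$ to $[0,\infty)$.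

\begin{lemma}\label{lem:coeff}
\begin{enumerate}
\item[(a)] The coefficients of $P_\lambda$ and of $\Omega_\lambda$, as polynomials in $x$, lie in $\mathcal R$.
\item[(b)] Fix $\tau>0$. If $f\in\operatorname{span}\{m_\nu:\nu\le\lambda\}$ and $D_\tau f=\gamma_n(\lambda)f$, then $f$ is a multiple of $P_\lambda$.
\item[(c)] $P_\lambda(x;0)=m_\lambda$ and $P_\lambda(x;\infty)=e_{\lambda'}$.
\item[(d)] $\Omega_{\lambda+j\mathbf 1}=\Pi(x)^j\,\Omega_\lambda$ for $j\geq0$.
\item[(e)] Let $\tau_0\in[0,\infty]$, $1\le k\le n$, and let $x$ have $k$ entries $t$ and $n-k$ entries $1$. Then $\Omega_\lambda(x;\tau_0)$ is a polynomial in $t$ with nonnegative coefficients, highest exponent $\lambda_1+\dots+\lambda_k$ and lowest exponent $\lambda_{n-k+1}+\dots+\lambda_n$.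
\end{enumerate}
\end{lemma}

\begin{proof}
Let $f=\sum_{\nu\le\lambda}f_\nu m_\nu$. By Lemma~\ref{lem:matrix}, the equation $D_\tau f=\gamma_n(\lambda)f$ says that for each $\nu<\lambda$, with $A,B$ as in that lemma,
\begin{equation}\label{eq:rec}
f_\nu=\frac{2\tau}{A+2\tau B}\sum_{\nu<\kappa\le\lambda}d_{\kappa\nu}f_\kappa .
\end{equation}
So $f_\lambda$ determines $f$, which is (b). Since $2\tau/(A+2\tau B)\in\mathcal R$, induction gives $u_{\lambda\nu}\in\mathcal R$. Then $P_\lambda(\mathbf 1;\tau)\in\mathcal R$ is at least $m_\lambda(\mathbf 1)\ge1$ on $[0,\infty]$, so its numerator is positive at $0$ and has the same degree as its denominator. Hence $1/P_\lambda(\mathbf 1;\tau)\in\mathcal R$, and (a) follows.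

(c) At $\tau=0$, \eqref{eq:rec} gives $u_{\lambda\nu}(0)=0$. At $\tau=\infty$ it becomes $Bf_\nu=\sum d_{\kappa\nu}f_\kappa$, which is the eigenvalue equation for $T=\sum_{i<l}T_{il}$ with eigenvalue $\sum_i(n-i)\lambda_i$, and which again has one solution with $f_\lambda=1$. Now $T$ is a derivation, and $Te_k=\sum_{i\le k}(n-i)\,e_k$ because no partition lies below $(1^k)$. So $e_{\lambda'}$ is an eigenfunction with eigenvalue $\sum_j\sum_{i\le\lambda'_j}(n-i)=\sum_i(n-i)\lambda_i$, and Lemma~\ref{lem:matrix}(c) identifies it with the solution.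

(d) From $\partial_i(\Pi f)=\Pi\,(\partial_i+x_i^{-1})f$, $\partial_i^2(\Pi f)=\Pi\,(\partial_i^2+2x_i^{-1}\partial_i)f$ and $\sum_{i\ne l}x_i/(x_i-x_l)=\binom n2$ we get $D_\tau(\Pi f)=\Pi\,(D_\tau+2E+\tau n(n-1))f$. Also $\gamma_n(\lambda+\mathbf 1)=\gamma_n(\lambda)+2|\lambda|+\tau n(n-1)$ and $\Pi\,m_\nu=m_{\nu+\mathbf 1}$. By (b), $\Pi\,P_\lambda=P_{\lambda+\mathbf 1}$.

(e) By symmetry let the first $k$ entries be $t$. A monomial $x^\beta$ of $P_\lambda$ has $\beta$ a rearrangement of some $\nu\le\lambda$, so its $t$-degree $\beta_1+\dots+\beta_k$ is at most $\nu_1+\dots+\nu_k\le\lambda_1+\dots+\lambda_k$ and at least $\nu_{n-k+1}+\dots+\nu_n\ge\lambda_{n-k+1}+\dots+\lambda_n$. The bounds are attained by $\beta=\lambda$ and by its reversal, which have coefficient $1$, and by (a) nothing cancels.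
\end{proof}

That each $u_{\lambda\nu}$ is a quotient of polynomials in $\mathbb Z_{\ge0}[\tau]$ also follows, with an explicit denominator, from the theorem of Knop and Sahi \cite{KS}: the monomial coefficients of $\prod_{s\in\lambda}(\alpha a(s)+l(s)+1)\,P^{(\alpha)}_\lambda$, with $a(s)$ and $l(s)$ the arm and leg lengths, lie in $\mathbb Z_{\ge0}[\alpha]$.

\section{Two variables}\label{sec:two}

Let $n=2$, $x=(a,b)$ with $a>b>0$, and $\tau>0$. Let $w\in(0,1)$ have density $\frac{\Gamma(2\tau)}{\Gamma(\tau)^2}(w(1-w))^{\tau-1}$, so that $\mathbb E\,w^i(1-w)^j=(\tau)_i(\tau)_j/(2\tau)_{i+j}$ with $(\tau)_i=\tau(\tau+1)\cdots(\tau+i-1)$. Put $z=wa+(1-w)b$.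

\emph{The representation.} We claim that $\Omega_{(m,0)}=\mathbb E\,z^m$. We have
\[
\mathbb E\,z^m=\sum_{j=0}^mu_j\,a^{m-j}b^j,\qquad u_j=\binom mj\frac{(\tau)_{m-j}(\tau)_j}{(2\tau)_m}.
\]
Call this symmetric polynomial $f$, and let $\gamma=\gamma_2(m,0)=m(m-1)+2\tau m$. In $(a-b)(D_\tau-\gamma)f=(a-b)(a^2\partial_a^2+b^2\partial_b^2-\gamma)f+2\tau(a^2\partial_a-b^2\partial_b)f$ the coefficient of $a^{m+1-j}b^j$ is
\[
-2j(m-j+\tau)\,u_j+2(m-j+1)(j-1+\tau)\,u_{j-1}\qquad(u_{-1}=u_{m+1}=0),
\]
and this vanishes for $0\le j\le m+1$. By Lemma~\ref{lem:coeff}(b), $f$ is a multiple of $P_{(m,0)}$, and $f(1,1)=1$. (For $m=2$, $u_1/u_0=2\tau/(1+\tau)$, as used in \eqref{eq:example}.) Lemma~\ref{lem:coeff}(d) now gives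
\[
\Omega_\lambda(a,b)=(ab)^{\lambda_2}\,\mathbb E\,z^{\lambda_1-\lambda_2}=\mathbb E\,e^{\langle\lambda,Y\rangle},\qquad Y=\bigl(\log z,\ \log(ab/z)\bigr).
\]

\emph{The symmetry.} The function $\mathbb E\,e^{\langle\lambda,Y\rangle}$ is not symmetric in $\lambda\in\mathbb R^2$: for $\tau=1$, when $z$ is uniform on $(b,a)$, its values at $(1,0)$ and $(0,1)$ are $(a+b)/2$ and $ab\log(a/b)/(a-b)$. The density of $z$ is proportional to $((a-z)(z-b))^{\tau-1}$ on $(b,a)$. The involution $z\mapsto ab/z$ of $(b,a)$ multiplies $(a-z)(z-b)$ by $ab/z^2$ and has Jacobian $ab/z^2$, so $\mathbb E\,g(z)=\mathbb E\,[g(ab/z)(ab/z^2)^\tau]$. With $g(z)=z^{s-\tau}$ this reads $\mathbb E\,z^{s-\tau}=(ab)^s\,\mathbb E\,z^{-s-\tau}$. Hence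
\[
\Phi(r_1,r_2)=\mathbb E\,e^{\langle r-(\tau,0),Y\rangle}=(ab)^{r_2}\,\mathbb E\,z^{r_1-r_2-\tau}=(ab)^{r_1}\,\mathbb E\,z^{r_2-r_1-\tau}=\Phi(r_2,r_1).
\]
The correct shift is $\rho=(\tau,0)=\tau\delta$.

\emph{The inequality.} Let $r=\mu+\tau\delta$, so $r_1>r_2$. Lemma~\ref{lem:laplace}(a) and \eqref{eq:abel} give $\Omega_\lambda-\Omega_\mu\ge c_1(\partial_1-\partial_2)\Phi(r)+c_2\,\partial_2\Phi(r)$. The first derivative is positive by Lemma~\ref{lem:laplace}(b), since $Y_1=Y_2$ only when $z^2=ab$. The second is positive if $b\ge1$, since $z<a$ gives $Y_2>\log b$. So $\Omega_\lambda>\Omega_\mu$ when $\lambda\neq\mu$ weakly dominates $\mu$.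

For general $n$, the point $z$, which is the root of $(1-w)(s-b)+w(s-a)$, is replaced by the roots of a random polynomial of degree $n-1$, and the construction is iterated. The explicit change of variables is replaced by an algebraic argument.

\section{One step: from $n$ variables to $n-1$}\label{sec:step}

In Sections~\ref{sec:step}--\ref{sec:symmetry}, $\tau>0$ is a fixed real number unless said otherwise. Let $n\ge2$. A vector $w=(w_1,\dots,w_n)$ has the law $\mathrm{Dirichlet}(\tau,\dots,\tau)$ if it lies in the simplex $w_i>0$, $\sum_iw_i=1$ with density $\frac{\Gamma(n\tau)}{\Gamma(\tau)^n}\prod_iw_i^{\tau-1}$ with respect to $dw_1\cdots dw_{n-1}$. This law is invariant under permutations, and $\mathbb E\prod_iw_i^{j_i}=\prod_i(\tau)_{j_i}/(n\tau)_{j_1+\dots+j_n}$.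

For $x\in\mathbb R^n$ and such $w$, let $y=(y_1\ge\dots\ge y_{n-1})$ be the roots of
\begin{equation}\label{eq:roots}
\prod_{j=1}^{n-1}(s-y_j)=\sum_{i=1}^nw_i\prod_{l\ne i}(s-x_l).
\end{equation}
If $x_1>\dots>x_n$, the right side takes at $s=x_i$ the value $w_i\prod_{l\neq i}(x_i-x_l)$, of sign $(-1)^{i-1}$, so $x_1>y_1>x_2>\dots>y_{n-1}>x_n$. By continuity, for every $x$ the roots are real and lie in $[\min x,\max x]$. Comparing coefficients,
\begin{equation}\label{eq:em}
e_m(y)=\sum_iw_i\,e_m(x_{\hat\imath}),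
\end{equation}
where $x_{\hat\imath}$ is $x$ with $x_i$ omitted. For a symmetric polynomial $F$ in $n-1$ variables put $(KF)(x)=\mathbb E\,F(y)$. The goal of this section is that $K$ sends $\Omega^{(n-1)}_\lambda$ to $\Omega^{(n)}_\lambda$, where the superscript is the number of variables.

The two extreme values of $\tau$ explain the form of \eqref{eq:roots}. If $w$ is a uniformly chosen vertex of the simplex, then $y$ is $x$ with a random entry deleted, and iterating produces the random permutation of Proposition~\ref{prop:zero}. If $w$ is the center of the simplex, the right side of \eqref{eq:roots} is the normalized derivative of $\prod_l(s-x_l)$, and \eqref{eq:em} gives $e_m(y)/\binom{n-1}m=e_m(x)/\binom nm$, which is the desired relation for $P_\lambda=e_{\lambda'}$. The Dirichlet law interpolates: $\mathbb E\sum_iw_i^2=\frac{\tau+1}{n\tau+1}$ tends to the maximum $1$ of $\sum_iw_i^2$ on the closed simplex as $\tau\to0$, and to its minimum $1/n$ as $\tau\to\infty$.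

By Lemma~\ref{lem:coeff}(b) it suffices to show that $K$ is triangular and intertwines the operators $D_\tau$.

\begin{lemma}\label{lem:triangular}
For each symmetric polynomial $F$ independent of $\tau$, $KF$ is a symmetric polynomial in $x$ whose coefficients are rational functions of $\tau$ without poles on $(0,\infty)$. If $\ell(\lambda)\le n-1$, then $K$ maps $\operatorname{span}\{m_\nu(y):\nu\le\lambda\}$ into $\operatorname{span}\{m_\nu(x):\nu\le\lambda\}$.
\end{lemma}

\begin{proof}
The products $e_{\nu'}(y)=e_{m_1}\cdots e_{m_r}$ with $\ell(\nu)\le n-1$ span the symmetric polynomials in $y$, and by \eqref{eq:em}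
\[
K(e_{m_1}\cdots e_{m_r})=\sum_{i_1,\dots,i_r}\mathbb E\,[w_{i_1}\cdots w_{i_r}]\;e_{m_1}(x_{\hat\imath_1})\cdots e_{m_r}(x_{\hat\imath_r}).
\]
The moments have the stated form in $\tau$, and their invariance under permutations makes the sum symmetric in $x$. Every monomial on the right occurs in $e_{\nu'}(x)$, so $Ke_{\nu'}\in\operatorname{span}\{m_\kappa(x):\kappa\le\nu\}$ by Lemma~\ref{lem:matrix}(c). By the same lemma in $n-1$ variables, the $m_\nu(y)$ and the $e_{\nu'}(y)$ with $\nu\le\lambda$, $\ell(\nu)\le n-1$ have the same span.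
\end{proof}

To move a differential operator through $K$ we need its kernel.

\begin{lemma}\label{lem:density}
Let $x_1>\dots>x_n$, and let $\mathcal B(x)$ be the box $x_{j+1}<y_j<x_j$, $1\le j\le n-1$. Then
\[
KF(x)=\frac{\Gamma(n\tau)}{\Gamma(\tau)^n}\int_{\mathcal B(x)}F(y)\,k(x,y)\,dy,\qquad k=V(x)^{1-2\tau}\,V(y)\,\psi,\qquad\psi=\prod_{i,j}|x_i-y_j|^{\tau-1}.
\]
\end{lemma}

\begin{proof}
Setting $s=x_i$ in \eqref{eq:roots} gives $w_i=\prod_j(x_i-y_j)/\prod_{l\ne i}(x_i-x_l)$. Conversely, for $y\in\mathcal B(x)$ these numbers are positive, since numerator and denominator both have sign $(-1)^{i-1}$; \eqref{eq:roots} holds by Lagrange interpolation, and its leading coefficient gives $\sum_iw_i=1$. So $y\mapsto w$ is a bijection from $\mathcal B(x)$ to the open simplex. Since $\partial w_i/\partial y_j=-w_i/(x_i-y_j)$, its Jacobian is, in absolute value, $\prod_{i<n}w_i\cdot|\det(1/(x_i-y_j))_{i,j<n}|$. With $x'=(x_1,\dots,x_{n-1})$, Cauchy's determinant has absolute value $V(x')V(y)/\prod_{i<n,\,j}|x_i-y_j|$,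 while $\prod_{i<n}w_i=\prod_{i<n,\,j}|x_i-y_j|/(V(x')V(x))$. So the Jacobian is $V(y)/V(x)$. Finally, $\prod_{i\le n}w_i=\prod_{i,j}|x_i-y_j|/V(x)^2$.
\end{proof}

In any number $N$ of variables let $v_i=\partial_i\log V=\sum_{l\ne i}(x_i-x_l)^{-1}$ and $v_i'=\partial v_i/\partial x_i$, so that $D_\theta=\sum_ix_i^2\partial_i^2+2\theta\sum_ix_i^2v_i\partial_i$. The leading coefficient in the Lagrange interpolation of $s^2$ at three distinct points $a,b,c$ gives
\begin{equation}\label{eq:cyclic}
\frac{a^2}{(a-b)(a-c)}+\frac{b^2}{(b-a)(b-c)}+\frac{c^2}{(c-a)(c-b)}=1 .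
\end{equation}
Since $v_i'+v_i^2=\sum(x_i-x_l)^{-1}(x_i-x_m)^{-1}$, summed over ordered pairs $l\ne m$ different from $i$, we obtain
\begin{equation}\label{eq:const}
\sum_ix_iv_i=\binom N2,\qquad\sum_ix_i^2(v_i'+v_i^2)=2\binom N3 .
\end{equation}

\begin{proposition}\label{prop:intertwine}
Let $L=D^{(n-1)}_\tau+2\tau E$, acting in the variables $y$. Then $D^{(n)}_\tau KF=KLF$ for all symmetric polynomials $F$ in $n-1$ variables and all $\tau>0$.
\end{proposition}

\begin{proof}
For small $\tau$ the kernel is singular on the boundary of the box, which obstructs integration by parts. But by Lemmas~\ref{lem:matrix}(a) and \ref{lem:triangular}, both sides are polynomials in $x$ with coefficients rational in $\tau$ and regular on $(0,\infty)$. So we may assume $\tau>3$ and $x_1>\dots>x_n$. Put $\kappa=\tau-1>2$; ``const'' denotes a number independent of $x$, $y$ and $F$. Let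
\[
L^*g=\sum_j\bigl[\partial_j^2(y_j^2g)-2\tau\,\partial_j(y_j^2v_jg)-2\tau\,\partial_j(y_jg)\bigr]
\]
be the formal adjoint of $L$. We show that $D_{\tau,x}k=L^*k+\mathrm{const}\cdot k$ in the box, by stripping off the two Vandermonde factors of $k$ and checking an identity for $\psi$.

\emph{Step 1: the factor $V(x)^{1-2\tau}$.} From $V^{-a}\partial_iV^a=\partial_i+av_i$,
\[
V^{-a}D_\tau V^a=\sum_ix_i^2\partial_i^2+2(a+\tau)\sum_ix_i^2v_i\partial_i+a\sum_ix_i^2\bigl(v_i'+(a+2\tau)v_i^2\bigr).
\]
For $a=1-2\tau$ we have $a+\tau=-\kappa$ and $a+2\tau=1$, so by \eqref{eq:const} this is $D_{-\kappa}+\mathrm{const}$.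

\emph{Step 2: the factor $V(y)$.} Conjugation by $V=V(y)$ replaces $\partial_j$ by $\partial_j+v_j$. As operators,
\begin{align*}
(\partial_j+v_j)^2y_j^2&=y_j^2\partial_j^2+2y_j^2v_j\partial_j+4y_j\partial_j+2+4y_jv_j+y_j^2(v_j'+v_j^2),\\
(\partial_j+v_j)\,y_j^2v_j&=y_j^2v_j\partial_j+2y_jv_j+y_j^2(v_j'+v_j^2),\\
(\partial_j+v_j)\,y_j&=y_j\partial_j+1+y_jv_j .
\end{align*}
Summing over $j$ with weights $1,-2\tau,-2\tau$ and using \eqref{eq:const}, we get $V^{-1}L^*V=D_{-\kappa}+(2-2\kappa)E+\mathrm{const}$.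

\emph{Step 3: $D_{-\kappa,x}\psi-D_{-\kappa,y}\psi-(2-2\kappa)E_y\psi=\mathrm{const}\cdot\psi$.} We have $\partial_{x_i}\psi/\psi=\kappa\sum_j(x_i-y_j)^{-1}$ and
\[
\frac{\partial_{x_i}^2\psi}{\psi}=\kappa(\kappa-1)\sum_j\frac1{(x_i-y_j)^2}+\kappa^2\sum_{j\ne m}\frac1{(x_i-y_j)(x_i-y_m)},
\]
and the same with the roles of $x$ and $y$ exchanged. Divide the left side of the claim by $\psi$. The terms with $\kappa(\kappa-1)$ and the $E_y$ term give
\[
\kappa(\kappa-1)\sum_{i,j}\Bigl[\frac{x_i^2-y_j^2}{(x_i-y_j)^2}-\frac{2y_j}{x_i-y_j}\Bigr]=\kappa(\kappa-1)\sum_{i,j}\frac{x_i+y_j-2y_j}{x_i-y_j}=\mathrm{const}.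
\]
The remaining terms are $\kappa^2$ times
\begin{multline*}
\sum_{i;\,j\ne m}\Bigl[\frac{x_i^2}{(x_i-y_j)(x_i-y_m)}+\frac{2y_j^2}{(y_j-y_m)(y_j-x_i)}\Bigr]\\
-\sum_{j;\,i\ne l}\Bigl[\frac{y_j^2}{(y_j-x_i)(y_j-x_l)}+\frac{2x_i^2}{(x_i-x_l)(x_i-y_j)}\Bigr].
\end{multline*}
For fixed $i$ and an unordered pair $\{j,m\}$, the two orderings in the first sum add up to twice the left side of \eqref{eq:cyclic} at $(x_i,y_j,y_m)$, that is, to $2$. Likewise each $j$ and $\{i,l\}$ contribute $2$ to the second sum.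

\emph{Step 4: integration.} Steps 1--3 give $D_{\tau,x}k=L^*k+Ck$ in the box, with $C$ constant. Extend $\psi$ by $0$ outside the box. Then $\psi$ equals $\prod_j(x_j-y_j)_+^\kappa(y_j-x_{j+1})_+^\kappa$ times $\prod_j\prod_{i\ne j,j+1}|x_i-y_j|^\kappa$. The second product is smooth near the closed box, because $y_j\in[x_{j+1},x_j]$ stays away from the other $x_i$; the first is $C^2$ because $\kappa>2$. So $k$ is $C^2$ in $(x,y)$ with compact support in $y$. The singular coefficients $v_j$ of $L$ enter only through $v_jk=V(x)^{1-2\tau}(\partial_jV)(y)\,\psi$, which has the same regularity. We may therefore differentiate under the integral in Lemma~\ref{lem:density} and integrate by parts without boundary terms: $D_\tau KF=KLF+C\,KF$. Taking $F=1$, where $K1=1$, $D_\tau1=0$ and $L1=0$, gives $C=0$.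
\end{proof}

\begin{corollary}\label{cor:K}
If $\ell(\lambda)\le n-1$, then $K\Omega^{(n-1)}_\lambda=\Omega^{(n)}_\lambda$.
\end{corollary}

\begin{proof}
By Propositions~\ref{prop:D} and \ref{prop:intertwine}, $K\Omega^{(n-1)}_\lambda$ is an eigenfunction of $D^{(n)}_\tau$ with eigenvalue $\gamma_{n-1}(\lambda)+2\tau|\lambda|=\gamma_n(\lambda)$. By Lemmas~\ref{lem:triangular} and \ref{lem:coeff}(b) it is a multiple of $P_\lambda(x;\tau)$. For $x=\mathbf 1$ the right side of \eqref{eq:roots} is $(s-1)^{n-1}$, so $y=\mathbf 1$ and the value at $\mathbf 1$ is $1$.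
\end{proof}

\section{The random array}\label{sec:array}

Corollary~\ref{cor:K} needs $\lambda_n=0$, and Lemma~\ref{lem:coeff}(d) reduces to this case at the cost of a power of $\Pi(x)$. Alternating the two steps expresses $\Omega_\lambda$ through the products of the rows of a triangular array.

Let $w^{(n)},\dots,w^{(2)}$ be independent, $w^{(k)}$ with the law $\mathrm{Dirichlet}(\tau,\dots,\tau)$ on $k$ components, and let $w^{(1)}=1$. For $x\in\mathbb R^n$ put $x^{(n)}=x$, and let $x^{(k-1)}\in\mathbb R^{k-1}$ be the decreasingly ordered roots of \eqref{eq:roots} built from $x^{(k)}$ and $w^{(k)}$, for $k=n,\dots,2$. All entries of the array lie in $[\min x,\max x]$. For $x\in(0,\infty)^n$ define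
\[
Y_k=\log\frac{\Pi(x^{(k)})}{\Pi(x^{(k-1)})}\qquad(1\le k\le n),\qquad\Pi(x^{(0)})=1 .
\]
Setting $s=0$ in \eqref{eq:roots} shows that $e^{Y_k}$ is a weighted harmonic mean of row $k$:
\begin{equation}\label{eq:harmonic}
e^{-Y_k}=\sum_{i\le k}w^{(k)}_i/x^{(k)}_i .
\end{equation}
Hence $Y_k\in[\log\min x,\log\max x]$. For $n=2$ this is the vector $Y$ of Section~\ref{sec:two}.

\begin{proposition}\label{prop:formula}
$\Omega_\lambda(x;\tau)=\mathbb E\,e^{\langle\lambda,Y\rangle}$ for all $x\in(0,\infty)^n$ and all partitions $\lambda$ with at most $n$ parts.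
\end{proposition}

\begin{proof}
Induction on $n$. For $n=1$ both sides are $x_1^{\lambda_1}$. For $n\ge2$ let $\bar\lambda=(\lambda_1-\lambda_n,\dots,\lambda_{n-1}-\lambda_n)$. By Lemma~\ref{lem:coeff}(d) and Corollary~\ref{cor:K}, $\Omega_\lambda(x)=\Pi(x)^{\lambda_n}\,\mathbb E\,\Omega^{(n-1)}_{\bar\lambda}(x^{(n-1)})$. Given $x^{(n-1)}$, the lower rows form the array started at $x^{(n-1)}$, so by induction $\Omega_\lambda(x)=\Pi(x)^{\lambda_n}\,\mathbb E\exp\sum_{k<n}(\lambda_k-\lambda_n)Y_k$. It remains to note that $\log\Pi(x)=Y_1+\dots+Y_n$.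
\end{proof}

Two further properties of the array are needed: the first for the symmetry, the second for strict inequalities.

\begin{lemma}\label{lem:affine}
Let $a\ge0$ and $b\in\mathbb R$. With the same weights $w^{(k)}$, the array started at $ax+b\mathbf 1$ has rows $ax^{(k)}+b\mathbf 1$.
\end{lemma}

\begin{proof}
For $a=0$ all entries equal $b$. For $a>0$, substituting $s=as'+b$ in \eqref{eq:roots} shows that the roots for $(ax+b\mathbf 1,w)$ are $ay_j+b$. This map preserves the decreasing order (a negative $a$ would reverse it), so the weights of the next level are attached to corresponding entries, and we induct on the level.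
\end{proof}

\begin{lemma}\label{lem:nondeg}
Let $x\in(0,\infty)^n$ be non-constant. Then almost surely $x^{(k)}$ is non-constant for $2\le k\le n$, and $Y_k\ne Y_{k+1}$ for $1\le k\le n-1$.
\end{lemma}

\begin{proof}
Let $k\ge3$, and let $x^{(k)}$ have distinct values $a_1>\dots>a_m$, $m\ge2$, with multiplicities $j_1,\dots,j_m$. The right side of \eqref{eq:roots} is $\prod_q(s-a_q)^{j_q-1}\sum_qW_q\prod_{q'\ne q}(s-a_{q'})$, where $W_q>0$ is the total weight of the entries equal to $a_q$. The last factor has $m-1$ roots strictly interlacing the $a_q$. If $m\ge3$, two of them are distinct. If $m=2$, one root lies strictly between $a_2$ and $a_1$, and some $a_q$ is also a root, since $j_1+j_2=k\ge3$. In both cases $x^{(k-1)}$ is non-constant.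

Let $k\ge2$ and condition on the rows $x^{(n)},\dots,x^{(k)}$. The weight $w^{(k)}$ is independent of them and has a density, and the right side of \eqref{eq:harmonic} is a non-constant affine function on the simplex. So the conditional law of $Y_k$ has no atoms. For $2\le k<n$, $Y_{k+1}$ is determined by the conditioning, so $\mathbb P(Y_k=Y_{k+1})=0$. Finally, $Y_1=Y_2$ means $2Y_2=\log\Pi(x^{(2)})$, which has probability $0$ given the rows down to $x^{(2)}$.
\end{proof}

\section{Symmetry in $\lambda+\tau\delta$}\label{sec:symmetry}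

For $x\in(0,\infty)^n$ and $r\in\mathbb R^n$ let
\[
\Phi_x(r)=\mathbb E\,e^{\langle r-\tau\delta,\,Y\rangle},\qquad\text{so that}\qquad\Phi_x(\lambda+\tau\delta)=\Omega_\lambda(x;\tau)
\]
for partitions $\lambda$. The shift is already visible in the eigenvalue: with $r=\lambda+\tau\delta$, $\gamma_n(\lambda)=p_2(r)-p_1(r)+\mathrm{const}$. The difficulty is that the Jack polynomials give $\Phi_x$ only on a discrete set of strictly decreasing vectors, where symmetry has no meaning. We therefore expand around $x=\mathbf 1$. The Taylor coefficients are polynomials in $\lambda$, and these are determined by their values at partitions: in the coordinates $\lambda_1-\lambda_2,\dots,\lambda_{n-1}-\lambda_n,\lambda_n$ the partitions form the grid $\mathbb Z_{\ge0}^n$, so a polynomial that vanishes at all partitions is zero.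

To see that the Taylor coefficients are symmetric in $r$, we need operators whose eigenvalues generate all symmetric polynomials in $r$. These are the operators of Sekiguchi and Debiard. Let $\hat\partial_i=x_i\partial_i$, and let $X$ be an indeterminate.

\begin{proposition}[{\cite[Ch.~VI, \S3, Ex.~3]{Mac}}]\label{prop:sekiguchi}
The operator
\[
S(X)=V(x)^{-1}\sum_{\sigma\in S_n}\operatorname{sgn}(\sigma)\,x^{\sigma\delta}\prod_i\bigl(X+\tau(\sigma\delta)_i+\hat\partial_i\bigr)
\]
satisfies $S(X)P_\lambda=\prod_i\bigl(X+\lambda_i+\tau(n-i)\bigr)P_\lambda$.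
\end{proposition}

Let $S_j$ be the coefficient of $X^{n-j}$ in $S(X)$, so $S_jP_\lambda=e_j(\lambda+\tau\delta)P_\lambda$; in particular $S_j$ preserves the symmetric polynomials. For a polynomial $f$ let $\operatorname{ord}f$ be the lowest degree of a term of $f$ in the variables $\xi=x-\mathbf 1$ ($\operatorname{ord}0=\infty$); then $\operatorname{ord}(fg)=\operatorname{ord}f+\operatorname{ord}g$.

\begin{lemma}\label{lem:binomial}
Write $\Omega_\lambda(\mathbf 1+\xi)=\sum_\nu b_\nu(\lambda)\,m_\nu(\xi)$. For each $\nu$ there is a symmetric polynomial $B_\nu$ with $b_\nu(\lambda)=B_\nu(\lambda+\tau\delta)$ for all partitions $\lambda$.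
\end{lemma}

\begin{proof}
First, $S_j$ lowers the order by at most $j$. Expand the product in $S(X)$, choosing $\tau(\sigma\delta)_i$ for $i\in I$, $\hat\partial_i$ for $i\in I'$, and $X$ otherwise. Since $V=\sum_\sigma\operatorname{sgn}(\sigma)x^{\sigma\delta}$ and $\hat\partial_ix^{\sigma\delta}=(\sigma\delta)_ix^{\sigma\delta}$,
\[
V\cdot S_jf=\sum_{I\cap I'=\emptyset,\ |I|+|I'|=j}\tau^{|I|}\Bigl(\prod_{i\in I}\hat\partial_i\,V\Bigr)\Bigl(\prod_{i\in I'}\hat\partial_i\,f\Bigr).
\]
Each $\hat\partial_i=(1+\xi_i)\partial_{\xi_i}$ lowers the order by at most $1$, so the right side has order at least $\operatorname{ord}V+\operatorname{ord}f-j$. For symmetric $f$, $S_jf$ is a polynomial, and so $\operatorname{ord}S_jf\ge\operatorname{ord}f-j$.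

Now fix $d$ and let $j_1+\dots+j_m\le d$. Apply $S_{j_1}\cdots S_{j_m}$ to $\Omega_\lambda$ and evaluate at $x=\mathbf 1$. Terms with $|\nu|>d$ keep positive order and do not contribute, so
\[
\prod_ae_{j_a}(\lambda+\tau\delta)=\sum_{|\nu|\le d}b_\nu(\lambda)\,\bigl[S_{j_1}\cdots S_{j_m}\,m_\nu(x-\mathbf 1)\bigr]_{x=\mathbf 1},
\]
where the brackets do not depend on $\lambda$. The products of the $e_j$ of degree at most $d$ span the symmetric polynomials of degree at most $d$. Hence the space $W_d$ of functions $\lambda\mapsto p(\lambda+\tau\delta)$ on partitions, with $p$ symmetric of degree at most $d$, lies in $\operatorname{span}\{b_\nu:|\nu|\le d\}$. Since $p$ is determined by this function, $\dim W_d$ is the number of partitions $\nu$ with at most $n$ parts and $|\nu|\le d$, which is the number of spanning functions $b_\nu$. So the two spaces coincide, and $b_\nu\in W_d$.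
\end{proof}

\begin{proposition}\label{prop:symmetry}
For each $x\in(0,\infty)^n$, $\Phi_x(r)$ is a symmetric function of $r\in\mathbb R^n$.
\end{proposition}

\begin{proof}
We join $\mathbf 1$ to $x$ by a segment and continue analytically along it. Let $\xi=x-\mathbf 1$, with array $\xi^{(k)}$. Let $I=\{\varepsilon\in\mathbb R:1+\varepsilon\xi_i>0\text{ for all }i\}$, an open interval that contains $[0,1]$ because $1+\varepsilon\xi_i=(1-\varepsilon)+\varepsilon x_i$, and let $U=\{\varepsilon\in\mathbb C:\operatorname{Re}\varepsilon\in I\}$. For $\varepsilon\in U$ and $s\in[\min\xi,\max\xi]$ we have $\operatorname{Re}(1+\varepsilon s)>0$, since this is affine in $s$ and positive at both ends. With the principal logarithm put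
\[
L_k(\varepsilon)=\sum_{i\le k}\log(1+\varepsilon\xi^{(k)}_i)-\sum_{i\le k-1}\log(1+\varepsilon\xi^{(k-1)}_i),\qquad
\varphi_\lambda(\varepsilon)=\mathbb E\exp\sum_k\lambda_kL_k(\varepsilon)
\]
for $\lambda\in\mathbb R^n$. The integrand is holomorphic on $U$ and bounded on compact subsets, uniformly in the weights. So $\varphi_\lambda$ is holomorphic on $U$, and by Cauchy's formula its Taylor coefficients at $0$ are the expectations of those of the integrand. As $L_k(0)=0$ and the Taylor coefficients of $L_k$ are bounded random variables, the $d$-th Taylor coefficient $q_d(\lambda)$ of $\varphi_\lambda$ is a polynomial in $\lambda$.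

For $\varepsilon\in[0,1]$, Lemma~\ref{lem:affine} with $a=\varepsilon$, $b=1$ shows that $\mathbf 1+\varepsilon\xi$ has the array $\mathbf 1+\varepsilon\xi^{(k)}$, whose vector $Y$ is $(L_1(\varepsilon),\dots,L_n(\varepsilon))$. Thus
\begin{equation}\label{eq:phi}
\varphi_\lambda(\varepsilon)=\Phi_{\mathbf 1+\varepsilon\xi}(\lambda+\tau\delta)\qquad(0\le\varepsilon\le1,\ \lambda\in\mathbb R^n).
\end{equation}
If $\lambda$ is a partition, Proposition~\ref{prop:formula} and Lemma~\ref{lem:binomial} give $\varphi_\lambda(\varepsilon)=\sum_\nu\varepsilon^{|\nu|}B_\nu(\lambda+\tau\delta)m_\nu(\xi)$ on $[0,1]$, hence on $U$ by the identity theorem. So $q_d(\lambda)=\sum_{|\nu|=d}B_\nu(\lambda+\tau\delta)m_\nu(\xi)$ for all partitions $\lambda$, and then for all $\lambda\in\mathbb R^n$, both sides being polynomials. Consequently, for $r\in\mathbb R^n$ and $\sigma\in S_n$, the functions $\varphi_{r-\tau\delta}$ and $\varphi_{\sigma r-\tau\delta}$ have the same Taylor series at $0$. They agree on the connected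 set $U$, and at $\varepsilon=1$ \eqref{eq:phi} gives $\Phi_x(r)=\Phi_x(\sigma r)$.
\end{proof}

\section{Monotonicity and the proof of Theorem~\ref{thm:main}}\label{sec:main}

\begin{proposition}\label{prop:gradient}
Let $\tau>0$, let $x\in(0,\infty)^n$ be non-constant, and let $r_1>\dots>r_n$. Then $\partial_1\Phi_x(r)>\dots>\partial_n\Phi_x(r)$. If $x\in[1,\infty)^n$, then $\partial_n\Phi_x(r)>0$. If $x\in(0,1]^n$, then $\partial_1\Phi_x(r)<0$.
\end{proposition}

\begin{proof}
The chain of inequalities is Lemma~\ref{lem:laplace}(b), which applies by Proposition~\ref{prop:symmetry} and Lemma~\ref{lem:nondeg}. The derivative $\partial_k\Phi_x$ is the expectation of $Y_k$ times a positive factor. If $x\in[1,\infty)^n$, then some $x_i>1$, so $\sum_iw^{(n)}_i/x_i<1$ and $Y_n>0$ by \eqref{eq:harmonic}. If $x\in(0,1]^n$, then $x^{(2)}=(a,b)$ has entries at most $1$ and almost surely $a\neq b$, so $x^{(1)}=w^{(2)}_1b+w^{(2)}_2a<1$ and $Y_1<0$.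
\end{proof}

The hypothesis $x\in[1,\infty)^n$ enters the implication (1)$\Rightarrow$(2) of Theorem~\ref{thm:main} only through the sign of $Y_n$, which is needed only when $c_n>0$.

\begin{corollary}\label{cor:monotone}
Let $\tau>0$, and let $\lambda,\mu\in\mathbb R^n$ be weakly decreasing with $\lambda$ weakly dominating $\mu$. Then $\Phi_x(\lambda+\tau\delta)\ge\Phi_x(\mu+\tau\delta)$ for $x\in[1,\infty)^n$, with strict inequality if $\lambda\ne\mu$ and $x$ is non-constant. If $c_n=0$, the same holds for $x\in(0,\infty)^n$.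
\end{corollary}

\begin{proof}
If $x=t\mathbf 1$, then $Y=(\log t)\mathbf 1$, and the two sides are $t^{\sum_i\lambda_i}$ and $t^{\sum_i\mu_i}$, whose ratio is $t^{c_n}\ge1$. Let $x$ be non-constant and $r=\mu+\tau\delta$; then $r_k-r_{k+1}\ge\tau>0$. By Lemma~\ref{lem:laplace}(a) and \eqref{eq:abel},
\[
\Phi_x(\lambda+\tau\delta)-\Phi_x(\mu+\tau\delta)\ge\sum_{k<n}c_k(\partial_k-\partial_{k+1})\Phi_x(r)+c_n\,\partial_n\Phi_x(r).
\]
By Proposition~\ref{prop:gradient} every term is nonnegative, and positive when its $c_k$ is positive; if $\lambda\ne\mu$, some $c_k$ is.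
\end{proof}

It remains to pass from positivity at each $\tau$ to positivity of coefficients. Call a real binary form $F(s_0,s_1)$ \emph{positive} if $F>0$ for $s_0,s_1\ge0$, $(s_0,s_1)\ne(0,0)$.

\begin{theorem}[P\'olya; {\cite[Theorem~56]{HLP}}]\label{thm:polya}
If $F$ is a positive form, then for large $N$ all coefficients of $(s_0+s_1)^NF$ are positive.
\end{theorem}

Strict positivity is what this step requires: a nonzero element of $\mathbb F^{\mathbb R}_{\ge0}$ is positive on $(0,\infty)$, so the nonnegative function $(\tau-1)^2$ is not in the cone.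

\begin{lemma}\label{lem:cone}
Let $x\in(0,\infty)^n$.
\begin{enumerate}
\item[(a)] If $\Delta_x(\tau)>0$ for all $\tau\in(0,\infty)$, then $\Delta_x\in\mathbb F^{\mathbb R}_{\ge0}$.
\item[(b)] If $\Delta_x\in\mathbb F^{\mathbb R}_{\ge0}$, then $\Delta_x(\tau_0)\ge0$ for all $\tau_0\in[0,\infty]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:coeff}(a), $\Delta_x=f/g$ with $f\in\mathbb R[\tau]$ and $0\ne g\in\mathbb Z_{\ge0}[\tau]$. As $g>0$ on $(0,\infty)$, so is $f$. Write $f=\tau^mf_1$ with $f_1(0)\ne0$. Then $f_1>0$ on $[0,\infty)$ and its leading coefficient is positive, so $s_0^{\deg f_1}f_1(s_1/s_0)$ is a positive form. Theorem~\ref{thm:polya} gives $N$ with $(1+\tau)^Nf_1\in\mathbb R_{\ge0}[\tau]$, and $\Delta_x=(1+\tau)^Nf/\bigl((1+\tau)^Ng\bigr)$.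

(b) Elements of $\mathbb F^{\mathbb R}_{\ge0}$ are nonnegative on $(0,\infty)$, and $\Delta_x$ is continuous on $[0,\infty]$ by Lemma~\ref{lem:coeff}(a).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Assume (1). If $\lambda\ne\mu$ and $x\in[1,\infty)^n$ is non-constant, then $\Delta_x>0$ on $(0,\infty)$ by Proposition~\ref{prop:formula} and Corollary~\ref{cor:monotone}. This is the last assertion, and Lemma~\ref{lem:cone}(a) gives $\Delta_x\in\mathbb F^{\mathbb R}_{\ge0}$. If $\lambda=\mu$, then $\Delta_x=0$. If $x=t\mathbf 1$ with $t\ge1$, then $\Delta_x=t^{|\lambda|}-t^{|\mu|}$ is a nonnegative constant, as $c_n\ge0$. So (2) holds. The implication (2)$\Rightarrow$(3) is Lemma~\ref{lem:cone}(b). Assume (3), and let $x$ have $k$ entries $t\ge1$ and $n-k$ entries $1$. By Lemma~\ref{lem:coeff}(e), $\Omega_\lambda(x;\tau_0)$ and $\Omega_\mu(x;\tau_0)$ are polynomials in $t$ with positive leading coefficients and degrees $\lambda_1+\dots+\lambda_k$ and $\mu_1+\dots+\mu_k$. Letting $t\to\infty$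 gives $c_k\ge0$, for each $k$.
\end{proof}

\section{Proof of Theorem~\ref{thm:more}}\label{sec:more}

\subsection*{(a) Strictness}
The case $\tau_0=0$ is Proposition~\ref{prop:zero}, and $\tau_0\in(0,\infty)$ is Corollary~\ref{cor:monotone}. A limit would lose strictness, so we treat $\tau_0=\infty$ directly. Let $\bar e_k=e_k(x)/\binom nk$, $\bar e_0=1$, and $h_k=\log(\bar e_k/\bar e_{k-1})$. By Lemma~\ref{lem:coeff}(c), $\Omega_\lambda(x;\infty)=\prod_j\bar e_{\lambda'_j}$. Writing $\bar e_m=e^{h_1+\dots+h_m}$ and counting the $j$ with $\lambda'_j\ge k$, we get $\Omega_\lambda(x;\infty)=e^{\langle\lambda,h\rangle}$. By \eqref{eq:abel},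
\[
\log\Omega_\lambda-\log\Omega_\mu=\sum_{k<n}c_k(h_k-h_{k+1})+c_nh_n .
\]
Newton's inequalities state that $\bar e_k^2>\bar e_{k-1}\bar e_{k+1}$ for $1\le k\le n-1$ and non-constant $x\in(0,\infty)^n$, that is, $h_k>h_{k+1}$. Also $e^{h_n}=n/\sum_ix_i^{-1}$ is the harmonic mean of $x$, which exceeds $1$ for $x\in[1,\infty)^n\setminus\{\mathbf 1\}$. Since some $c_k$ is positive, the right side is positive in both cases of the statement.

\subsection*{(b) Behavior at the diagonal}
With power sums in $\xi=x-\mathbf 1$, write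
\[
\Omega_\lambda(\mathbf 1+\xi)=1+a_\lambda p_1+Q_\lambda p_2+R_\lambda p_1^2+(\text{terms of degree}\ge3),\qquad a_\lambda,Q_\lambda,R_\lambda\in\mathbb F .
\]
On $\xi=s\mathbf 1$ the left side is $(1+s)^{|\lambda|}$, so
\begin{equation}\label{eq:diag}
a_\lambda=|\lambda|/n,\qquad nQ_\lambda+n^2R_\lambda=\tbinom{|\lambda|}2 .
\end{equation}
A second relation comes from evaluating $D_\tau\Omega_\lambda=\gamma_n(\lambda)\Omega_\lambda$ at $x=\mathbf 1$. On symmetric polynomials both $x_i^2\partial_i^2$ and $T_{il}$ lower the order by at most $2$, so terms of degree at least $3$ contribute nothing. At $\mathbf 1$, the operator $\sum_ix_i^2\partial_i^2$ sends $p_1,p_2,p_1^2$ to $0,2n,2n$. Further $T_{il}p_1=x_i+x_l$, $T_{il}p_2=2(x_i^2\xi_i-x_l^2\xi_l)/(\xi_i-\xi_l)$ and $T_{il}p_1^2=2p_1(x_i+x_l)$ have the values $2,2,0$ at $\mathbf 1$. Hence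
\[
2n(Q_\lambda+R_\lambda)+2\tau n(n-1)(a_\lambda+Q_\lambda)=\gamma_n(\lambda).
\]
Subtract the relations for $\mu$, with $|\lambda|=|\mu|$. Then $a_\lambda=a_\mu$, $R_\lambda-R_\mu=-(Q_\lambda-Q_\mu)/n$, and $2(n-1)(1+n\tau)(Q_\lambda-Q_\mu)=\gamma_n(\lambda)-\gamma_n(\mu)$. By Lemma~\ref{lem:matrix}(b), $Q_\lambda-Q_\mu=q$. For $\xi=\eta$ with $p_1(\eta)=0$, and by homogeneity in $x$,
\begin{equation}\label{eq:expansion}
\Delta_{t\mathbf 1+\eta}=q\,t^{|\lambda|-2}p_2(\eta)+\sum_{d=3}^{|\lambda|}t^{|\lambda|-d}H_d(\eta),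
\end{equation}
where $H_d$ is the homogeneous part of degree $d$ of $\Delta_{\mathbf 1+\eta}$. This proves (b). For $\lambda=(2,0)$, $\mu=(1,1)$ it gives $q=(1+\tau)/(1+2\tau)$, in agreement with \eqref{eq:example}, where $(x_1-x_2)^2=2p_2(\eta)$.

\subsection*{(c) Uniform denominators}
The plan is to apply Theorem~\ref{thm:polya} uniformly by compactness. The obstacle is that $\Delta_x$ vanishes at some points of $C$; we divide by a function $\omega(x)$ that vanishes there to the same order.

If $\lambda=\mu$, or if $n=1$ (then $\Delta_x=x^{\lambda_1}-x^{\mu_1}\ge0$ is independent of $\tau$), take $g=1$. Let $\lambda\ne\mu$ and $n\ge2$. By Lemma~\ref{lem:coeff}(a), $\Delta_x=\sum_\beta a_\beta(\tau)x^\beta$ with each $a_\beta$ a difference of two elements of $\mathcal R$. Let $g_0$ be the product of all their denominators and $M=\deg g_0$. Then $g_0\in\mathbb Z_{\ge0}[\tau]$, $g_0(0)>0$, and each $g_0a_\beta$ is a polynomial of degree at most $M$. For a polynomial $f(\tau)$ of degree at most $M$ let $\tilde f(s_0,s_1)=s_0^Mf(s_1/s_0)$.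 The form $G_0=\tilde g_0$ is positive. Let $F_x=\tilde f_x$ with $f_x=g_0\Delta_x$. This is a form of degree $M$ whose coefficients are polynomials in $x$, and $F_x(s_0,s_1)=G_0(s_0,s_1)\,\Delta_x(s_1/s_0)$, with $s_1/0=\infty$. By part (a), including $\tau_0=0$ and $\tau_0=\infty$, $F_x$ is positive for non-constant $x\in C$.

\emph{Case $|\lambda|>|\mu|$.} Here $C\subset[1,\infty)^n$. Let $\omega(x)=\sum_i(x_i-1)$, which vanishes on $[1,\infty)^n$ only at $\mathbf 1$. For $x=t\mathbf 1$ with $t>1$, $F_x=(t^{|\lambda|}-t^{|\mu|})G_0$ is positive. By \eqref{eq:diag}, $F_x=\frac{c_n}n\,\omega(x)\,G_0+(\text{terms of degree}\ge2\text{ in }x-\mathbf 1)$. Since $0\le x_i-1\le\omega(x)$, the coefficients of the remainder are $O(\omega(x)^2)$ near $\mathbf 1$. So $F_x/\omega(x)$ extends continuously to $x=\mathbf 1$ with the positive value $\frac{c_n}nG_0$.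

\emph{Case $|\lambda|=|\mu|$.} Write $x=t\mathbf 1+\eta$ with $t$ the mean of $x$, and let $\omega(x)=p_2(\eta)$, which vanishes exactly at constant $x$. Multiply \eqref{eq:expansion} by $g_0$. The coefficients of $g_0H_d$ are integer combinations of the $g_0a_\beta$, and so is $2g_0q$ (take the part of degree $2$ at $\eta=\epsilon_1-\epsilon_2$); all are polynomials of degree at most $M$. Hence $F_x/\omega(x)=t^{|\lambda|-2}\,\widetilde{g_0q}+O(\|\eta\|)$ coefficientwise, locally uniformly in $t$, and $F_x/\omega(x)$ extends continuously to the constant points. The value $t^{|\lambda|-2}G_0(s_0,s_1)q(s_1/s_0)$ is a positive form, because $q>0$ on $[0,\infty]$: by Lemma~\ref{lem:matrix}(b), $q=(A+2\tau B)/(2(n-1)(1+n\tau))$ with $A,B>0$, and $q(\infty)=B/(n(n-1))$.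

In both cases $x\mapsto F_x/\omega(x)$ is a continuous map from $C$ to the positive forms of degree $M$. The sets $U_N$ of forms $G$ of degree $M$ such that all coefficients of $(s_0+s_1)^NG$ are positive are open, increase with $N$, and cover the positive forms by Theorem~\ref{thm:polya}. The image of $C$ is compact, so it lies in one $U_N$. With $g=(1+\tau)^Ng_0$ we get $g\,\Delta_x=(1+\tau)^Nf_x\in\mathbb R_{\ge0}[\tau]$ where $\omega(x)>0$, and $\Delta_x=0$ where $\omega(x)=0$.

\subsection*{(d) Other domains}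
In both domains the second statement implies the third by Lemma~\ref{lem:cone}(b), and $\lambda=\mu$ is trivial.

\emph{Domain $(0,\infty)^n$.} Let $\lambda>\mu$. For non-constant $x$, Corollary~\ref{cor:monotone} with $c_n=0$ and Lemma~\ref{lem:cone}(a) give $\Delta_x\in\mathbb F^{\mathbb R}_{\ge0}$; for constant $x$, $\Delta_x=0$. Conversely, if $\Delta_x(\tau_0)\ge0$ on $(0,\infty)^n$, then $t^{|\lambda|}\ge t^{|\mu|}$ for all $t>0$ forces $|\lambda|=|\mu|$, and Theorem~\ref{thm:main} gives $\lambda\ge\mu$.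

\emph{Domain $(0,1]^n$.} Let $d_k=\sum_{i\ge k}(\mu_i-\lambda_i)$ and assume $d_k\ge0$ for all $k$, not all zero. Since $\lambda_i-\mu_i=d_{i+1}-d_i$ with $d_{n+1}=0$, we have $\lambda-\mu=\sum_{k=2}^nd_k(\epsilon_{k-1}-\epsilon_k)-d_1\epsilon_1$. For $\tau\in(0,\infty)$, non-constant $x\in(0,1]^n$ and $r=\mu+\tau\delta$, Lemma~\ref{lem:laplace}(a) and Proposition~\ref{prop:gradient} give
\[
\Delta_x(\tau)\ge\sum_{k=2}^nd_k(\partial_{k-1}-\partial_k)\Phi_x(r)-d_1\,\partial_1\Phi_x(r)>0,
\]
so $\Delta_x\in\mathbb F^{\mathbb R}_{\ge0}$ by Lemma~\ref{lem:cone}(a). For $x=t\mathbf 1$ with $t\le1$, $\Delta_x=t^{|\lambda|}-t^{|\mu|}$ is a nonnegative constant, as $d_1\ge0$. Conversely, let $\Delta_x(\tau_0)\ge0$ on $(0,1]^n$, and let $x$ have $n-k+1$ entries $t$ and $k-1$ entries $1$. By Lemma~\ref{lem:coeff}(e), as $t\to0^+$, $\Omega_\lambda$ and $\Omega_\mu$ are asymptotic to positive multiples of $t^{\sum_{i\ge k}\lambda_i}$ and $t^{\sum_{i\ge k}\mu_i}$, and the inequality forces $d_k\ge0$.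

\subsection*{(e) Log-convexity}
Let $\tau\in(0,\infty)$ and $x\in[1,\infty)^n$. The vector $\bar\lambda=\sum_j\theta_j\lambda^{(j)}$ is weakly decreasing but need not be integral; this is why Corollary~\ref{cor:monotone} was stated for real vectors. By that corollary, H\"older's inequality and Proposition~\ref{prop:formula},
\[
\Omega_\nu=\Phi_x(\nu+\tau\delta)\le\Phi_x(\bar\lambda+\tau\delta)=\mathbb E\prod_j\bigl(e^{\langle\lambda^{(j)},Y\rangle}\bigr)^{\theta_j}\le\prod_j\bigl(\mathbb E\,e^{\langle\lambda^{(j)},Y\rangle}\bigr)^{\theta_j}=\prod_j\Omega_{\lambda^{(j)}}^{\theta_j}.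
\]
For $\tau_0=0$ and $\tau_0=\infty$, let $\tau\to\tau_0$ and use Lemma~\ref{lem:coeff}(a). This completes the proof of Theorem~\ref{thm:more}.

\begin{thebibliography}{9}

\bibitem{CS}
Hong Chen and Siddhartha Sahi, \emph{Monotonicity for generalized binomial coefficients and Jack positivity}, arXiv:2508.05759 (2025).

\bibitem{HLP}
Hardy, Littlewood and P\'olya, \emph{Inequalities}.

\bibitem{KS}
Knop and Sahi, Invent. Math. 128 (1997).

\bibitem{Mac}
Macdonald, \emph{Symmetric Functions and Hall Polynomials}.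

\end{thebibliography}
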